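\title{Determinants of the matrices $\bigl(c(i/j)\bigr)$: the sequence $D_n^{1/n}$ need not converge}

\begin{abstract}
Let $c$ be a function on the positive rationals such that the matrices $(c(i/j))_{1\le i,j\le n}$ are Hermitian and positive definite, and let $D_n$ be their determinants. We show that $D_n^{1/n}$ need not converge, even when $c$ takes only the values $0,\frac12,1$. The upper limit of $D_n^{1/n}$ is always $e^L$, where $L$ is the logarithmic mean of $\log(D_n/D_{n-1})$, which always exists; and every pair $0\le\alpha\le\beta<\infty$ occurs as the pair of lower and upper limits. The main tool is a multiplicative group of rationals that relates a positive proportion of the integers up to $T$ to smaller integers, but relates only a set of small density among all integers.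
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathbb{N}=\{1,2,\dots\}$ and let $\mathbb{Q}^{+}$ be the multiplicative group of positive rational numbers. To a function $c:\mathbb{Q}^{+}\to\mathbb{C}$ we attach the matrices and determinants
\[
M_n=\bigl(c(i/j)\bigr)_{1\le i,j\le n},\qquad D_n=\det M_n\quad(n\ge1),\qquad D_0=1 .
\]
We call $c$ \emph{admissible} if $c(1/r)=\overline{c(r)}$ for all $r\in\mathbb{Q}^{+}$ and $D_n>0$ for all $n$. The first condition makes $M_n$ Hermitian. By Sylvester's criterion (a Hermitian matrix is positive definite if and only if its leading principal minors are positive), the second condition then says that every $M_n$ is positive definite. The following question is posed in \cite{Bal}.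

\medskip
\noindent\emph{Does the sequence $(D_n^{1/n})_{n\ge1}$ converge for every admissible $c$?}
\medskip

A positive definite $M_n$ is the Gram matrix of independent vectors $x_1,\dots,x_n$, whose inner products depend only on the ratio of the indices, and $D_n/D_{n-1}$ is the squared distance from $x_n$ to the span of $x_1,\dots,x_{n-1}$. Put
\[
F(n)=\log\frac{D_n}{D_{n-1}},\qquad \ell_n=\frac1n\log D_n=\frac1n\sum_{m\le n}F(m).
\]
The question asks whether $F$ has a mean value in $[-\infty,\infty)$, the value $-\infty$ corresponding to $D_n^{1/n}\to0$.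

One would guess that it does. Consider the additive analog, with entries $a(i-j)$ in place of $c(i/j)$. The shift $i\mapsto i+1$ preserves inner products, so the distance from $x_n$ to the span of $x_1,\dots,x_{n-1}$ equals the distance from $x_{n+1}$ to the span of $x_2,\dots,x_n$, and adding $x_1$ to this span can only decrease it. Thus $F$ is nonincreasing, and its means converge. For the entries $c(i/j)$ the shift is replaced by the dilations $i\mapsto ki$, which give monotonicity along divisibility: $F(km)\le F(m)$. This suffices for convergence when $c$ involves finitely many primes (Proposition~\ref{prop:finite}), and it always suffices for the existence of the \emph{logarithmic} mean of $F$ (Theorem~\ref{thm:limsup}), which is the only candidate for the limit of $\ell_n$. Nevertheless the answer is no.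

We write $\mathbf{1}_X$ for the indicator function of $X$, and $c_0=\mathbf{1}_{\{1\}}$, the function for which $M_n$ is the identity matrix.

\begin{theorem}\label{thm:counter}
There is a subgroup $\Gamma\subset\mathbb{Q}^{+}$ such that $c=\frac12(c_0+\mathbf{1}_\Gamma)$ is admissible and $(D_n^{1/n})$ diverges.
\end{theorem}

This $c$ is real-valued and takes only the values $0,\frac12,1$. The next two theorems say what remains true for every admissible $c$, and that there is no further constraint on the lower and upper limits.

\begin{theorem}\label{thm:limsup}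
Let $c$ be admissible. Then
\[
L=\lim_{x\to\infty}\frac1{\log x}\sum_{n\le x}\frac{F(n)}{n}
\]
exists in $[-\infty,\infty)$, and $\limsup_{n\to\infty}D_n^{1/n}=e^{L}$.
\end{theorem}

\begin{theorem}\label{thm:pairs}
The set of pairs $(\liminf D_n^{1/n},\limsup D_n^{1/n})$, for $c$ admissible, is exactly $\{(\alpha,\beta):0\le\alpha\le\beta<\infty\}$.
\end{theorem}

By Theorem~\ref{thm:limsup}, a counterexample must make $\ell_n$ dip below $L$ infinitely often, in a way that the logarithmic mean does not see. There is room for this: the integers in $(T/4,T]$ carry three quarters of the weight in $\ell_T$, but only a weight of about $\log 4/\log T$ in the logarithmic mean. For $c=\frac12(c_0+\mathbf{1}_\Gamma)$, the quantity $-\log D_n$ is comparable to the number of $m\le n$ such that $m/m'\in\Gamma$ for some $m'<m$. So we need a group $\Gamma$ for which the proportion of such $m$ oscillates. It is assembled from groups living on disjoint ranges of primes, each of which creates one dip and has almost no effect on much larger integers; this is the scale lemma (Lemma~\ref{lem:scale}).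

Section~\ref{sec:ratios} collects the linear algebra and Section~\ref{sec:limsup} proves Theorem~\ref{thm:limsup}. Section~\ref{sec:counter} states the scale lemma and deduces Theorem~\ref{thm:counter}, Section~\ref{sec:scale} proves the lemma, and Section~\ref{sec:pairs} proves Theorem~\ref{thm:pairs}.

\subsection*{Notation}
The letters $p,q$ denote primes and $v_p$ is the $p$-adic valuation on $\mathbb{Q}^{+}$. For a set $I$ of primes, $\langle I\rangle\subset\mathbb{Q}^{+}$ is the group generated by $I$, and $r_I=\prod_{p\in I}p^{v_p(r)}$ is the \emph{$I$-component} of $r\in\mathbb{Q}^{+}$. The map $r\mapsto r_I$ is a homomorphism, and for $n\in\mathbb{N}$ the integer $n_I$ is the largest divisor of $n$ composed of primes of $I$. For $E\subset\mathbb{N}$, the lower and upper densities $\underline{d}(E)$ and $\overline{d}(E)$ are the lower and upper limits of $|E\cap[1,x]|/x$ as $x\to\infty$; their common value, when they agree, is the density. We call $E$ \emph{closed under multiples} if $n\in E$ and $k\in\mathbb{N}$ imply $kn\in E$. For Hermitian matrices, $A\succeq B$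 means that $A-B$ is positive semidefinite. From prime number theory we use Mertens' estimates
\begin{equation}\label{eq:mertens}
\sum_{p\le x}\frac{\log p}{p}=\log x+O(1),\qquad \sum_{p\le x}\frac1p=\log\log x+C_0+o(1),\qquad \prod_{p\le x}\Bigl(1-\frac1p\Bigr)^{-1}\le C_1\log x
\end{equation}
(with absolute constants $C_0,C_1$; the first estimate holds for $x\ge1$, the last for $x\ge2$), and two consequences of the prime number theorem: the number $\pi(x)$ of primes up to $x$ is $o(x)$, and the ratio of consecutive primes tends to $1$.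

\section{Ratios of consecutive determinants}\label{sec:ratios}

Every determinant estimate in this paper comes from the variational formula in part (a) of the next lemma, which is where positive definiteness enters. For a matrix $M$ indexed by a finite set $S$ and $R\subset S$, let $M[R]$ be the principal submatrix indexed by $R$, with $\det M[\emptyset]=1$.

\begin{lemma}\label{lem:linalg}
Let $M$ be a positive definite Hermitian matrix indexed by a finite set $S$.
\begin{itemize}
\item[(a)] For $s\in S$, $\ \det M/\det M[S\setminus\{s\}]=\min\{v^*Mv: v\in\mathbb{C}^S,\ v_s=1\}$.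
\item[(b)] \emph{(Fischer's inequality)} If $S=S_1\cup\dots\cup S_k$ is a partition, then $\det M\le\prod_j\det M[S_j]$. In particular $\det M\le\prod_{s}M_{ss}$ \emph{(Hadamard's inequality)}.
\item[(c)] If $M\succeq\eta\operatorname{Id}$ with $\eta>0$ and $R\subset S$, then $\det M\ge\eta^{|S\setminus R|}\det M[R]$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Put $s$ last and write $M=\left(\begin{smallmatrix}A&b\\ b^*&a\end{smallmatrix}\right)$. Block elimination gives $\det M=(a-b^*A^{-1}b)\det A$. If $v$ has last coordinate $1$ and other coordinates $w$, then $v^*Mv=(w+A^{-1}b)^*A(w+A^{-1}b)+a-b^*A^{-1}b$, whose minimum is $a-b^*A^{-1}b$.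

(b) For $s\notin R$ let $q(s,R)$ be the minimum of $v^*Mv$ over the $v$ supported on $R\cup\{s\}$ with $v_s=1$. It does not increase when $R$ grows. Order $S$, let $S_{<s}$ be the set of indices before $s$, and let $S_{j(s)}$ be the part containing $s$. By (a), $\det M=\prod_sq(s,S_{<s})\le\prod_sq(s,S_{<s}\cap S_{j(s)})=\prod_j\det M[S_j]$.

(c) Add the indices of $S\setminus R$ to $R$ one at a time. By (a) each step multiplies the determinant by some $v^*Mv\ge\eta|v|^2\ge\eta$.
\end{proof}

\begin{lemma}\label{lem:F}
Let $c$ be admissible.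
\begin{itemize}
\item[(a)] $F(km)\le F(m)$ for all $k,m\in\mathbb{N}$. In particular $F(n)\le F(1)=\log c(1)$.
\item[(b)] If $n'<n$, then $e^{F(n)}\le 2c(1)-2\operatorname{Re}c(n/n')$.
\end{itemize}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:linalg}(a), $e^{F(n)}=\min\{v^*M_nv:v_n=1\}$. For (a), take $w\in\mathbb{C}^m$ with $w_m=1$ and let $v\in\mathbb{C}^{km}$ have $v_{ki}=w_i$ and all other coordinates $0$. Then $v_{km}=1$, and $v^*M_{km}v=w^*M_mw$ because $c(ki/kj)=c(i/j)$. For (b), take $v_n=1$, $v_{n'}=-1$ and all other coordinates $0$.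
\end{proof}

Part (b) is our way to make $F(n)$ small: give $n$ a smaller index $n'$ with $c(n/n')$ close to $c(1)$. All our examples do this with subgroups. If $H\subset\mathbb{Q}^{+}$ is a subgroup, the relation $i/j\in H$ is an equivalence relation on $\{1,\dots,n\}$, so after a permutation of the indices the matrix $(\mathbf{1}_H(i/j))$ is block diagonal with blocks whose entries are all $1$; it is positive semidefinite. Hence:
\begin{equation}\label{eq:mixture}
\begin{gathered}
\text{if } c=\eta c_0+\textstyle\sum_j w_j\mathbf{1}_{H_j} \text{ with } \eta>0,\ w_j\ge0,\ \textstyle\sum_jw_j<\infty \text{ and subgroups } H_j,\\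
\text{then } M_n\succeq\eta\operatorname{Id}\text{ for all } n \text{, and } c \text{ is admissible.}
\end{gathered}
\end{equation}

A counterexample must involve infinitely many primes. The following proposition shows this, and it will be needed again in Section~\ref{sec:pairs}.

\begin{proposition}\label{prop:finite}
Let $c$ be admissible and vanish outside $\langle\mathcal{P}\rangle$, where $\mathcal{P}$ is a finite set of primes. Let $\mathcal{A}$ be the set of positive integers composed of primes of $\mathcal{P}$. Then
\[
\lim_{n\to\infty}\ell_n=\prod_{p\in\mathcal{P}}\Bigl(1-\frac1p\Bigr)\sum_{a\in\mathcal{A}}\frac{F(a)}{a}\in[-\infty,\infty).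
\]
\end{proposition}

\begin{proof}
Write each integer as $ab$ with $a\in\mathcal{A}$ and $b$ coprime to $\mathcal{P}$. Since $ab/(a'b')\in\langle\mathcal{P}\rangle$ only if $b=b'$, the matrix $M_n$ is block diagonal, with one block $(c(a'/a''))$, $a',a''\in\mathcal{A}\cap[1,n/b]$, for each $b$. Passing from $n-1$ to $n=ab$ only adds the index $a$ to the block of $b$, whose earlier indices are the elements of $\mathcal{A}$ below $a$, whatever $b$ is. Hence $F(ab)=F(a)$. Let $f=F(1)-F\ge0$ and let $\Phi(y)$ count the $b\le y$ coprime to $\mathcal{P}$. Then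
\[
\ell_n=F(1)-\sum_{a\in\mathcal{A}}f(a)\frac{\Phi(n/a)}{n},\qquad 0\le\frac{\Phi(n/a)}{n}\le\frac1a,\qquad \frac{\Phi(n/a)}{n}\to\frac{\varpi}{a},
\]
where $\varpi=\prod_{p\in\mathcal{P}}(1-1/p)$. The sum tends to $\varpi\sum_af(a)/a$, by dominated convergence if this series converges and by Fatou's lemma if it diverges. Finally $\varpi\sum_a1/a=1$.
\end{proof}

\begin{example}\label{ex:two}
Let $c=\frac12(c_0+\mathbf{1}_{\langle2\rangle})$. The block of an odd $b$ is indexed by $b,2b,4b,\dots$; if it has size $s$, it equals $\frac12(\operatorname{Id}+U)$ with $U$ the all-ones matrix, its eigenvalues are $\frac12$ ($s-1$ times) and $\frac{s+1}2$, and its determinant is $2^{-s}(s+1)$. So $e^{F(2^jb)}=\frac{j+2}{2(j+1)}$: the ratio is $1$ for odd $n$, $\frac34$ for $n\equiv2\pmod4$, and it decreases to $\frac12$ along powers of $2$. Here $\ell_n\to\sum_{j\ge0}2^{-j-1}\log\frac{j+2}{2(j+1)}$.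
\end{example}

\section{The upper limit}\label{sec:limsup}

The function $f=F(1)-F$ is nonnegative and satisfies $f(m)\le f(km)$, by Lemma~\ref{lem:F}(a). The proof of Theorem~\ref{thm:limsup} uses nothing else about $c$. Each level set
\[
E_t=\{n\in\mathbb{N}:f(n)>t\}\qquad(t\ge0)
\]
is closed under multiples, and for such sets we have the following theorem. Put $\lambda_x(E)=\frac1{\log x}\sum_{n\le x,\,n\in E}\frac1n$.

\begin{theorem}[Davenport--Erd\H{o}s \cite{DE1,DE2}]\label{thm:DE}
If $E\subset\mathbb{N}$ is closed under multiples, then $\lim_{x\to\infty}\lambda_x(E)$ exists and equals $\underline{d}(E)$.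
\end{theorem}

We recover $f$ by integrating over the levels $t$. Since $f$ may be unbounded, passing to the limit under the integral requires a bound for $\lambda_x(E_t)$ that is uniform in $x$ and integrable in $t$.

\begin{lemma}\label{lem:dominate}
If $E$ is closed under multiples, then $\lambda_x(E)\le C_1\,\underline{d}(E)$ for all $x\ge2$.
\end{lemma}

\begin{proof}
Let $\mathcal{P}$ be the set of primes up to $x$, let $\varpi=\prod_{p\in\mathcal{P}}(1-1/p)$, and let $\mathcal{E}$ be the set of elements of $E$ composed of primes of $\mathcal{P}$. For $a\in\mathcal{E}$, the set $\{n:n_{\mathcal{P}}=a\}$ consists of the $ab$ with $b$ coprime to $\mathcal{P}$; it has density $\varpi/a$ and lies in $E$ because $E$ is closed under multiples. These sets are disjoint, so $\underline{d}(E)\ge\varpi\sum_{a\in\mathcal{E}'}1/a$ for every finite $\mathcal{E}'\subset\mathcal{E}$, and hence for $\mathcal{E}$ itself. As $E\cap[1,x]\subset\mathcal{E}$, we get $\lambda_x(E)\le\underline{d}(E)/(\varpi\log x)\le C_1\underline{d}(E)$ by \eqref{eq:mertens}.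
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:limsup}]
The function $t\mapsto\underline{d}(E_t)$ is nonincreasing; put $\bar f=\int_0^\infty\underline{d}(E_t)\,dt\in[0,\infty]$. Since $f(n)=\int_0^\infty\mathbf{1}_{E_t}(n)\,dt$, the two means of $f$ are
\[
A(x)=\frac1x\sum_{n\le x}f(n)=\int_0^\infty\frac{|E_t\cap[1,x]|}{x}\,dt,\qquad
A^*(x)=\frac1{\log x}\sum_{n\le x}\frac{f(n)}n=\int_0^\infty\lambda_x(E_t)\,dt .
\]

\emph{The logarithmic mean.} By Theorem~\ref{thm:DE}, $\lambda_x(E_t)\to\underline{d}(E_t)$ for each $t$. If $\bar f=\infty$, Fatou's lemma gives $A^*(x)\to\infty$. If $\bar f<\infty$, Lemma~\ref{lem:dominate} allows dominated convergence, and $A^*(x)\to\bar f$. Since $\sum_{n\le x}1/n\sim\log x$, the limit $L$ exists and equals $F(1)-\bar f$.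

\emph{The ordinary mean.} Fatou's lemma gives $\liminf A(x)\ge\bar f$. Suppose the inequality is strict. Then $\bar f<\infty$ and there are $\eta>0$ and $u_0$ with $A(u)\ge\bar f+\eta$ for $u\ge u_0$. By partial summation, and because $A\ge0$,
\[
\sum_{n\le x}\frac{f(n)}n=A(x)+\int_1^xA(u)\frac{du}u\ \ge\ (\bar f+\eta)\log\frac x{u_0},
\]
so $\liminf A^*(x)\ge\bar f+\eta$, a contradiction. Hence $\liminf A(x)=\bar f$. The lower limit along integers is the same, since $A(x)=A(\lfloor x\rfloor)\lfloor x\rfloor/x$. As $\ell_n=F(1)-A(n)$, we obtain $\limsup\ell_n=F(1)-\bar f=L$.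
\end{proof}

The proof shows where convergence can fail: Theorem~\ref{thm:DE} identifies the lower density of $E_t$ and says nothing about its upper density.

\section{The scale lemma and the counterexample}\label{sec:counter}

Let $H\subset\mathbb{Q}^{+}$ be a subgroup. An \emph{$H$-partner} of $n\in\mathbb{N}$ is an integer $n'\in\mathbb{N}$ with $n'\ne n$ and $n/n'\in H$. Let $B(H)$ be the set of integers having an $H$-partner, and $E(H)\subset B(H)$ the set of integers having a smaller $H$-partner. Both sets are closed under multiples, since $kn/kn'=n/n'$. We shall use the following remark several times: if $H\subset\langle I\rangle$ and $i,l\in\mathbb{N}$, then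
\begin{equation}\label{eq:component}
(i/l)_I\in H\setminus\{1\}\quad\Longrightarrow\quad i,l\in B(H).
\end{equation}
Indeed $i'=(i/i_I)\,l_I$ is an integer with $i/i'=(i/l)_I$, and the same argument applies to $l$.

\begin{lemma}\label{lem:kappa}
Let $\Gamma\subset\mathbb{Q}^{+}$ be a subgroup, $c=\frac12(c_0+\mathbf{1}_\Gamma)$, and $\kappa(n)=|E(\Gamma)\cap[1,n]|$. Then $c$ is admissible and
\[
-\kappa(n)\log2\ \le\ \log D_n\ \le\ -\kappa(n)\log\tfrac43 .
\]
\end{lemma}

\begin{proof}
Admissibility is \eqref{eq:mixture}. As in Example~\ref{ex:two}, $M_n$ is block diagonal with a block of determinant $2^{-s}(s+1)$ for each class of $\{1,\dots,n\}$ modulo $\Gamma$ of size $s$. If $m$ has exactly $s$ smaller $\Gamma$-partners, adding the index $m$ enlarges a block from size $s$ to size $s+1$, so $e^{F(m)}=\frac{s+2}{2(s+1)}$. This is $1$ for $s=0$, and it lies in $[\frac12,\frac34]$ for $s\ge1$, that is, for $m\in E(\Gamma)$. Sum $F(m)$ over $m\le n$.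
\end{proof}

It remains to make $\kappa(n)/n$ oscillate. The next lemma produces one oscillation: a group on the primes of $(T^\delta,T]$ that is invisible below $T^\delta$, visible at height $T$, and almost invisible again far above $T$.

\begin{lemma}[Scale lemma]\label{lem:scale}
For every $\varepsilon\in(0,1)$ there is $\delta=\delta(\varepsilon)\in(0,1)$ such that for every sufficiently large integer $T$, with $I$ the set of primes in $(T^\delta,T]$, there is a subgroup $\Lambda\subset\langle I\rangle$ with
\begin{itemize}
\item[(a)] $\overline{d}(B(\Lambda))\le\varepsilon$;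
\item[(b)] $|E(\Lambda)\cap[1,T]|\ge T/16$.
\end{itemize}
\end{lemma}

What matters is that the constant in (b) does not depend on $\varepsilon$, so that the lasting costs $\varepsilon_k$ of infinitely many scales can be made summable while each scale creates a dip of the same depth.

\subsection*{Sequences of scales}
Let $\varepsilon_k\in(0,1)$ for $k\ge1$, and $\delta_k=\delta(\varepsilon_k)$. We choose integers $T_1,T_2,\dots$ one after the other, $T_k$ large enough for Lemma~\ref{lem:scale} with $\varepsilon_k$; this gives $I_k$, $\Lambda_k$ and $B_k=B(\Lambda_k)$. Put $a_k=T_k^{\delta_k}$, $y_k=\lceil a_k\rceil-1$ and $T_0=0$, so that $a_k-1\le y_k<a_k$. Since $a_k\to\infty$ with $T_k$, we can require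
\begin{itemize}
\item[(S1)] $a_k>T_{k-1}+1$;
\item[(S2)] $|B_j\cap[1,x]|\le2\varepsilon_jx$ for all $j<k$ and $x\ge a_k-1$.
\end{itemize}
Condition (S2) is possible by part (a) of the lemma; it says that a new scale starts only after the earlier ones have settled near their densities. By (S1), $a_{k+1}>a_k+1$ and the sets $I_k\subset(a_k,T_k]$ are disjoint. For $S\subset\mathbb{N}$ let $\Lambda_S$ be the group generated by the $\Lambda_j$, $j\in S$ (so $\Lambda_\emptyset=\{1\}$). By disjointness, $r\in\Lambda_S$ if and only if $r=\prod_{j\in S}r_{I_j}$ and $r_{I_j}\in\Lambda_j$ for all $j\in S$. Moreover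
\begin{equation}\label{eq:invisible}
i,l<a_k\ \text{ and }\ j\ge k\quad\Longrightarrow\quad (i/l)_{I_j}=1,
\end{equation}
because every prime of $I_j$ exceeds $a_j\ge a_k$.

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Take a sequence of scales with $\varepsilon_k=2^{-k}\varepsilon$, $\varepsilon=1/200$, let $\Gamma=\Lambda_{\mathbb{N}}$, and use Lemma~\ref{lem:kappa}.

At $n=T_k$: since $E(\Lambda_k)\subset E(\Gamma)$, Lemma~\ref{lem:scale}(b) gives $\kappa(T_k)\ge T_k/16$, so $D_{T_k}^{1/T_k}\le(3/4)^{1/16}$.

At $n=y_k$: let $m'<m\le y_k$ with $m/m'\in\Gamma$. Some component $(m/m')_{I_j}\in\Lambda_j$ differs from $1$; by \eqref{eq:invisible} $j<k$, and by \eqref{eq:component} $m\in B_j$. (This component may be smaller than $1$, which is why part (a) of the lemma concerns $B(\Lambda)$ and not only $E(\Lambda)$.) By (S2), $\kappa(y_k)\le\sum_{j<k}2\varepsilon_jy_k\le2\varepsilon y_k$, so $D_{y_k}^{1/y_k}\ge4^{-\varepsilon}$.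

Since $\frac1{200}\log4<0.0070<0.0179<\frac1{16}\log\frac43$, we conclude that
\[
\liminf D_n^{1/n}\le(3/4)^{1/16}<4^{-1/200}\le\limsup D_n^{1/n}.\qedhere
\]
\end{proof}

\section{Proof of the scale lemma}\label{sec:scale}

\subsection{Two difficulties}

The first difficulty is arithmetic. The set $B(\Lambda)$ is closed under multiples, it must contain a fixed proportion of $[1,T]$, and it must have small density. That the proportion at height $T$ can exceed the density is visible in the simplest case.

\begin{example}\label{ex:sqrt}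
Let $E$ be the set of multiples of the primes in $(\sqrt T,T]$. An integer $n\le T$ has at most one such prime factor, so $|E\cap[1,T]|=\sum_{\sqrt T<p\le T}\lfloor T/p\rfloor=T\log2+o(T)$, by \eqref{eq:mertens} and $\pi(T)=o(T)$. The density of $E$ is $1-\prod_{\sqrt T<p\le T}(1-1/p)=1-e^{-\log2+o(1)}\to\frac12<\log2$.
\end{example}

The discrepancy arises because the events $p\mid n$ are independent with respect to density, whereas for $n\le T$ they are tied by the size of $n$. A density of $\frac12$ is too large to be paid at infinitely many scales, so we exploit the same constraint with many primes. Let $I$ be the set of primes in $(T^\delta,T]$. For most $n\in(T/4,T/2]$ the primes up to $T^\delta$ contribute a factor at most $T^{\sqrt\delta}$, so $n_I$ lies in the window $[T^{1-2\sqrt\delta},T]$. With respect to density, the event $n_I=b$ has probability $b^{-1}\prod_{p\in I}(1-1/p)\approx\delta/b$, and we shall see that $\sum1/b=O(\delta^{-1/2})$ over the squarefree $b$ in such a window; so $n_I$ is one of these $b$ with probability $O(\sqrt\delta)$ only. But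 $B(\Lambda)$ also contains the $n$ for which $n_I$ is a proper multiple of $b$. To control these we use only the $b$ with almost the typical number $K=\log(1/\delta)$ of prime factors. Then a typical multiple $n$ of $b$ has at most $K/10$ further prime factors in $I$, an event of probability $O(\delta^{2/3})$, and $\delta^{2/3}\delta^{-1/2}$ is still small.

The second difficulty is algebraic. We cut $I$ into short ranges $A_i$, record which ranges contain a prime factor of $n$ (the \emph{pattern} of $n$), and give $n$ a partner by replacing each of its primes by a neighboring prime, for the allowed patterns only. But $\Lambda$ is a group, and quotients of intended relations may be much shorter relations.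

\begin{example}\label{ex:labels}
Take $A_0=\{2,3,5,7\}$, $A_1=\{11,13,17,19\}$, $A_2=\{23,29,31,37\}$ and allow the patterns $\tau=\{0,1\}$ and $\tau'=\{0,1,2\}$. If each prime has one fixed neighbor, say $2\leftrightarrow3$, $11\leftrightarrow13$, $23\leftrightarrow29$, then $\Lambda$ contains $\frac{2\cdot11}{3\cdot13}$ and $\frac{2\cdot11\cdot23}{3\cdot13\cdot29}$, hence their quotient $\frac{23}{29}$. Every multiple of $23$ has acquired a partner, although $\{2\}$ contains no allowed pattern.

The remedy is to let the neighbor depend on the pattern. Label the primes of each $A_i$, in increasing order, by $0,e,e',e+e'\in\mathbb{F}_2^2$; for the pattern $\tau$ add $e$ to each label, and for $\tau'$ add $e'$. The two relations become $\frac{2\cdot11}{3\cdot13}$ and $\frac{2\cdot11\cdot23}{5\cdot17\cdot31}$, with quotient $\frac{3\cdot13\cdot23}{5\cdot17\cdot31}$: nothing cancels. In terms of labels, the relations are the vectors $(e,e,0)$ and $(e',e',e')$, whose sum $(e+e',e+e',e')$ is nonzero in every coordinate of $\tau\cup\tau'$; with $e=e'$ the sum would be $(0,0,e)$.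
\end{example}

\subsection{The construction}

The parameters are chosen in the order $\varepsilon$, then $\delta$, then $J$, and finally $T$. Put $K=\log(1/\delta)$, and fix $\delta\in(0,\frac1{36}]$ so small that
\begin{equation}\label{eq:delta}
\delta K+\delta+\frac{500}{K}+40\,\delta^{1/6}\le\varepsilon,\qquad \sqrt\delta+\frac{500}K+\delta K+\delta<\frac18 ;
\end{equation}
every term tends to $0$ with $\delta$. Choose an integer $J\ge1$ with $\vartheta:=\delta^{-1/J}-1\le\delta$, and let $\theta_i=\delta(1+\vartheta)^i$ for $0\le i\le J$, so that $\theta_0=\delta$, $\theta_J=1$ and $J\log(1+\vartheta)=K$. For $0\le i<J$ let $A_i$ be the set of primes in $(T^{\theta_i},T^{\theta_{i+1}}]$; these sets partition $I$. Let $\mathcal{T}$, the set of \emph{allowed patterns}, consist of the $\tau\subset\{0,\dots,J-1\}$ with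
\begin{equation}\label{eq:patterns}
|\tau|\ge\tfrac{19}{20}K,\qquad\sum_{i\in\tau}\theta_i\le1,\qquad\sum_{i\in\tau}\theta_{i+1}\ge1-2\sqrt\delta .
\end{equation}
The first condition fixes the number of primes and the other two fix the size of their product. The data $\delta,J,\mathcal{T}$ and $\nu=|\mathcal{T}|$ do not depend on $T$; the symbol $o(1)$ and the words ``for large $T$'' refer to $T\to\infty$ with these data fixed.

Let $V=\mathbb{F}_2^{\mathcal{T}}$ with basis $(e_\tau)_{\tau\in\mathcal{T}}$. Cut the increasing list of the primes of each $A_i$ into consecutive \emph{blocks} of $2^\nu$ primes; the fewer than $2^\nu$ primes left over in $A_i$ are called \emph{exceptional}. On each block $P$ fix a bijection $h:P\to V$. Define a homomorphism $u:\langle I\rangle\to V^J$ by letting the $i$-th coordinate of $u(r)$ be $\sum v_p(r)h(p)$, the sum running over the nonexceptional $p\in A_i$. For $\tau\in\mathcal{T}$ let $w_\tau\in V^J$ have $i$-th coordinate $e_\tau$ if $i\in\tau$ and $0$ otherwise, and let $W$ be the span of the $w_\tau$. Let $\Lambda$ be the set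 of $r\in\langle I\rangle$ such that
\begin{itemize}
\item[(L1)] $\sum_{p\in P}v_p(r)=0$ for every block $P$, and $v_q(r)=0$ for every exceptional prime $q$;
\item[(L2)] $u(r)\in W$.
\end{itemize}
Both conditions define subgroups, so $\Lambda$ is a subgroup. Condition (L1) allows a prime to be exchanged only within its block, which keeps partners of comparable size; (L2) prescribes which exchanges are allowed together.

The group $\Lambda$ does contain short unintended elements, for instance $(p/q)^2$ for $p,q$ in one block, as $V$ has characteristic $2$. The next lemma shows that they only affect integers with two prime factors in the same range.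

\begin{lemma}\label{lem:structure}
If $n\in B(\Lambda)$, then either
\begin{itemize}
\item[(i)] $pq\mid n$ for some primes $p,q$ in the same $A_i$ ($p=q$ allowed), or
\item[(ii)] there is $\tau\in\mathcal{T}$ such that $n$ is divisible by a prime of $A_i$ for every $i\in\tau$.
\end{itemize}
\end{lemma}

\begin{proof}
Suppose (i) fails, so that $n_I=\prod_{i\in\sigma}p_i$ with $p_i\in A_i$, for some set $\sigma$ of indices. Let $n'$ be a $\Lambda$-partner of $n$ and $s=n'_I$. Then $n_I/s=n/n'\in\Lambda\setminus\{1\}$. By (L1) the integers $s$ and $n_I$ have the same number of prime factors, counted with multiplicity, in each block, and the same exponent at each exceptional prime. So $s=\prod_{i\in\sigma}s_i$, with $s_i$ in the block of $p_i$, or $s_i=p_i$ if $p_i$ is exceptional. The $i$-th coordinate $u_i$ of $u(n_I/s)$ is $h(p_i)-h(s_i)$ if $i\in\sigma$ and $p_i$ is nonexceptional, and $0$ otherwise. By (L2), $u(n_I/s)=\sum_{\tau\in\mathcal{S}}w_\tau$ for some $\mathcal{S}\subset\mathcal{T}$. If $\mathcal{S}$ were empty, then $h(p_i)=h(s_i)$ for the nonexceptional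 $p_i$, hence $s=n_I$ since $h$ is injective on blocks, a contradiction. Take $\tau\in\mathcal{S}$ and $i\in\tau$. Then $u_i$ is the sum of the $e_{\tau'}$ over $\tau'\in\mathcal{S}$ with $i\in\tau'$, a nonempty sum of distinct basis vectors. So $u_i\neq0$, which forces $i\in\sigma$. Thus $\tau\subset\sigma$, which is (ii).
\end{proof}

Let $K_T=\sum_{p\in I}1/p$ and $\omega_I(n)=|\{p\in I:p\mid n\}|$. By \eqref{eq:mertens}, $K_T\to\log(1/\delta)=K$ and $\sum_{p\in A_i}1/p\to\log(\theta_{i+1}/\theta_i)=\log(1+\vartheta)$. Hence for large $T$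
\begin{equation}\label{eq:pairs}
\sum_{i<J}\Bigl(\sum_{p\in A_i}\frac1p\Bigr)^2\le J\log^2(1+\vartheta)+\delta=K\log(1+\vartheta)+\delta\le\delta K+\delta .
\end{equation}
This bound is one reason for taking short ranges, $\vartheta\le\delta$; the other is that the pattern then determines the size of the product up to a small power of $T$.

\subsection{Few integers have a partner: part (a)}

All the sets below are unions of residue classes modulo $Q=\prod_{p\in I}p^2$, so their densities are probabilities $\mathbb{P}$ for the uniform measure on $\mathbb{Z}/Q\mathbb{Z}$. By the Chinese remainder theorem the events $p\mid n$, $p\in I$, are independent with probabilities $1/p$. We bound the probabilities of the two alternatives of Lemma~\ref{lem:structure}.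

Since $\mathbb{P}(pq\mid n)=1/(pq)$, alternative (i) has probability at most $\delta K+\delta$, by \eqref{eq:pairs}.

In alternative (ii), let $b=\prod_{i\in\tau}p_i$ with $p_i\in A_i$, $p_i\mid n$. Then $b$ is squarefree, has $|\tau|\ge\frac{19}{20}K$ prime factors, and $T^{\sum_\tau\theta_i}\le b\le T^{\sum_\tau\theta_{i+1}}$. Using $\theta_{i+1}=(1+\vartheta)\theta_i$, \eqref{eq:patterns} and $\vartheta\le\delta\le\sqrt\delta$,
\[
\sum_{i\in\tau}\theta_{i+1}\le1+\vartheta\le1+\sqrt\delta,\qquad \sum_{i\in\tau}\theta_i\ge\frac{1-2\sqrt\delta}{1+\vartheta}\ge(1-2\sqrt\delta)(1-\vartheta)\ge1-3\sqrt\delta .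
\]
So $b$ belongs to the set $\mathfrak{b}$ of squarefree integers in $[T^{1-3\sqrt\delta},T^{1+\sqrt\delta}]$ composed of primes of $I$. Let $X_b(n)$ be the number of $p\in I$ with $p\mid n$, $p\nmid b$. If $\omega_I(n)\le\frac{21}{20}K$, then $X_b(n)=\omega_I(n)-|\tau|\le K/10$. Therefore
\begin{equation}\label{eq:split}
\mathbb{P}\bigl(\text{(ii)}\bigr)\le\mathbb{P}\bigl(\omega_I>\tfrac{21}{20}K\bigr)+\sum_{b\in\mathfrak{b}}\mathbb{P}\bigl(b\mid n,\ X_b(n)\le\tfrac1{10}K\bigr).
\end{equation}

\emph{The first term.} The variable $\omega_I$ has mean $K_T$ and variance $\sum_{p\in I}\frac1p(1-\frac1p)\le K_T$. By Chebyshev's inequality the first term is at most $K_T/(\frac{21}{20}K-K_T)^2$, which tends to $400/K$ and so is at most $500/K$ for large $T$.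

\emph{One value of $b$.} Let $b\in\mathfrak{b}$. Its prime factors exceed $T^\delta$, so there are at most $(1+\sqrt\delta)/\delta\le2/\delta$ of them, and $\sum_{p\mid b}1/p\le2/(\delta T^\delta)=o(1)$ uniformly in $b$. The event $b\mid n$ has probability $1/b$ and is independent of $X_b$. From $\mathbf{1}_{\{X\le z\}}\le10^{\,z-X}$ and independence,
\[
\mathbb{P}\bigl(X_b\le\tfrac K{10}\bigr)\le10^{K/10}\prod_{p\in I,\ p\nmid b}\Bigl(1-\frac{9}{10p}\Bigr)\le\exp\Bigl(-K\Bigl(\frac9{10}-\frac{\log10}{10}\Bigr)+o(1)\Bigr)\le2\delta^{2/3}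
\]
for large $T$, because $\frac9{10}-\frac{\log 10}{10}>0.669>\frac23$ and $e^{-K}=\delta$.

\emph{The sum over $b$.} Since $\delta\le\frac1{36}$, every $b\in\mathfrak{b}$ has $\sum_{p\mid b}\log p=\log b\ge\frac12\log T$. We insert this weight in order to single out one prime: write $b=b'p$, where $b'$ is squarefree and composed of primes of $I$, and $p$ lies in an interval $[z,z']$ with $z'/z=T^{4\sqrt\delta}$. By \eqref{eq:mertens}, $\sum_{z\le p\le z'}\frac{\log p}p\le\log(z'/z)+O(1)$ for all $0<z\le z'$. Also $\sum_{b'}1/b'\le\prod_{p\in I}(1+1/p)\le e^{K_T}\le2/\delta$ for large $T$. Hence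
\[
\sum_{b\in\mathfrak{b}}\frac1b\le\frac2{\log T}\sum_{b\in\mathfrak{b}}\frac1b\sum_{p\mid b}\log p\le\frac2{\log T}\cdot\frac2\delta\bigl(4\sqrt\delta\log T+O(1)\bigr)=16\,\delta^{-1/2}+o(1)\le20\,\delta^{-1/2}.
\]

The sum in \eqref{eq:split} is thus at most $2\delta^{2/3}\cdot20\delta^{-1/2}=40\delta^{1/6}$; without the lower bound on $|\tau|$ in \eqref{eq:patterns} the factor $2\delta^{2/3}$ would be missing and this union bound would exceed $1$. Altogether $\overline{d}(B(\Lambda))\le\delta K+\delta+500/K+40\delta^{1/6}\le\varepsilon$ by \eqref{eq:delta}, which is (a).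

\subsection{Many integers up to $T$ have a smaller partner: part (b)}

Let $x=T/2$ and $a(n)=\prod_{p\le T^\delta}p^{v_p(n)}$. Call an integer $n\in(T/4,T/2]$ \emph{good} if
\begin{itemize}
\item[(G1)] $a(n)\le T^{\sqrt\delta}$;
\item[(G2)] $\omega_I(n)\ge\frac{19}{20}K$;
\item[(G3)] there are no primes $p,q$ in the same $A_i$ with $pq\mid n$ ($p=q$ allowed);
\item[(G4)] no exceptional prime divides $n$.
\end{itemize}
Independence is not available below $T$, so we count the $n\le x$ failing each condition by first and second moments, using $|\{n\le x:k\mid n\}|=\lfloor x/k\rfloor$.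

(G1) We have
\[
\sum_{n\le x}\log a(n)=\sum_{p\le T^\delta}\log p\sum_{v\ge1}\Bigl\lfloor\frac x{p^v}\Bigr\rfloor\le x\sum_{p\le T^\delta}\frac{\log p}{p-1}=x\bigl(\delta\log T+O(1)\bigr),
\]
so at most $x(\sqrt\delta+o(1))$ integers have $\log a(n)>\sqrt\delta\log T$.

(G2) We have $\sum_{n\le x}\omega_I(n)=\sum_{p\in I}\lfloor x/p\rfloor\ge xK_T-\pi(T)=xK_T-o(x)$ and
\[
\sum_{n\le x}\omega_I(n)^2=\sum_{p\ne q}\Bigl\lfloor\frac x{pq}\Bigr\rfloor+\sum_p\Bigl\lfloor\frac xp\Bigr\rfloor\le xK_T^2+xK_T \qquad(p,q\in I).
\]
Expanding the square, $\sum_{n\le x}(\omega_I(n)-K_T)^2\le xK_T^2+xK_T-2xK_T^2+o(x)+xK_T^2=xK_T+o(x)$. An integer failing (G2) contributes at least $(K_T-\frac{19}{20}K)^2\to K^2/400$, so at most $500x/K$ integers fail for large $T$.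

(G3) At most $\sum x/(pq)\le x(\delta K+\delta)$ integers fail, by \eqref{eq:pairs}.

(G4) There are fewer than $J2^\nu$ exceptional primes, all above $T^\delta$, so at most $xJ2^\nu T^{-\delta}=o(x)$ integers fail.

By the second inequality of \eqref{eq:delta}, at most $x/8=T/16$ integers $n\le x$ fail some condition when $T$ is large, so at least $T/4-1-T/16\ge T/8$ integers are good.

Let $\mathcal{N}$ be the set of $n\in\mathbb{N}$ such that $n_I=\prod_{i\in\tau}p_i$ for some $\tau\in\mathcal{T}$ and nonexceptional primes $p_i\in A_i$. \emph{Every good $n$ lies in $\mathcal{N}$.} Indeed all prime factors of $n$ are at most $T$, so $n=a(n)n_I$, and by (G3) and (G4) $n_I=\prod_{i\in\tau}p_i$ with $p_i\in A_i$ nonexceptional, for some set $\tau$. The three conditions \eqref{eq:patterns} follow from $|\tau|=\omega_I(n)\ge\frac{19}{20}K$, from $T^{\sum_\tau\theta_i}\le n_I\le T$, and from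
\[
T^{\sum_\tau\theta_{i+1}}\ge n_I=\frac n{a(n)}\ge\frac T4\,T^{-\sqrt\delta}\ge T^{1-2\sqrt\delta}\qquad(T^{\sqrt\delta}\ge4).
\]
This last line is where the size of $n$ is used.

For $n\in\mathcal{N}$ with pattern $\tau$, let $p_i^*$ be the prime of the block of $p_i$ with $h(p_i^*)=h(p_i)+e_\tau$, and put $n^*=(n/n_I)\prod_{i\in\tau}p_i^*$. Then $n^*\in\mathcal{N}$ has the same pattern, and $(n^*)^*=n$ because $e_\tau+e_\tau=0$. Also $n^*\ne n$, as $\tau\neq\emptyset$ and $e_\tau\ne0$. The ratio $n/n^*=\prod_{i\in\tau}p_i/p_i^*$ satisfies (L1), and $u(n/n^*)=w_\tau\in W$; so $n^*$ is a $\Lambda$-partner of $n$.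

A block consists of $2^\nu$ consecutive primes above $T^\delta$, with $\nu$ fixed, and the ratio of consecutive primes tends to $1$. So for large $T$ two primes of one block have ratio at most $2^\delta$. Since $\theta_i\ge\delta$ and $\sum_\tau\theta_i\le1$, we have $|\tau|\le1/\delta$, and $n^*\le2^{\delta|\tau|}n\le2n\le T$ for good $n$. Hence $m=\max(n,n^*)$ lies in $E(\Lambda)\cap[1,T]$. A given $m$ arises only from $n=m$ or $n=m^*$, so the good integers yield at least $T/16$ values of $m$. This proves (b) and completes the proof of Lemma~\ref{lem:scale}. \qed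

\section{All pairs of lower and upper limits}\label{sec:pairs}

We prove Theorem~\ref{thm:pairs}. By Hadamard's inequality $0<D_n^{1/n}\le c(1)$, so every pair satisfies $0\le\alpha\le\beta<\infty$. Conversely we must realize each such pair. Replacing $c$ by $\lambda c$ with $\lambda>0$ multiplies $D_n^{1/n}$ by $\lambda$, so we work with $c(1)=1$, where $F\le0$ by Lemma~\ref{lem:F}(a), and rescale at the end. For $\alpha=\beta>0$ take $c=\beta c_0$.

\subsection{The case $\alpha=\beta=0$}

It suffices to make $F$ very negative on the multiples of large powers of $2$. Let $H_j=\{2^{2^jk}:k\in\mathbb{Z}\}$ for $j\ge0$, let $u_0=1$ and $u_{j+1}=\frac12\exp(-4^{2^j})$, a sequence strictly decreasing to $0$, and put $c=\sum_{j\ge0}(u_j-u_{j+1})\mathbf{1}_{H_j}$. Then $c(1)=1$. If $2^{2^J}>n$, then for $j\ge J$ and $i,l\le n$ we have $i/l\in H_j$ only if $i=l$, so the terms $j\ge J$ contribute $u_J\operatorname{Id}$ to $M_n$, and the other terms are positive semidefinite. Thus $c$ is admissible.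

The number $2^{2^j}$ lies in $H_i$ exactly when $i\le j$, so $c(2^{2^j})=1-u_{j+1}$. If $2^{2^j}\mid n$, Lemma~\ref{lem:F}(b) with $n'=n/2^{2^j}$ gives $e^{F(n)}\le2u_{j+1}$, that is, $F(n)\le-4^{2^j}$. These $n$ have density $2^{-2^j}$ and $F\le0$ elsewhere, so $\limsup\ell_n\le-2^{-2^j}4^{2^j}=-2^{2^j}$ for every $j$. Hence $\ell_n\to-\infty$.

\subsection{The cost of one scale}

For $\alpha<\beta$ we use sequences of scales again, with weights other than $\frac12$. The matrices no longer have the simple blocks of Lemma~\ref{lem:kappa}, so we compare the determinants before and after a scale is switched on.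

\begin{lemma}\label{lem:cost}
Let $I$ be a set of primes, $\Lambda\subset\langle I\rangle$ a subgroup, $B=B(\Lambda)$ and $\eta\in(0,1]$. Let $c$ be admissible with $c(1)=1$ and $M_n\succeq\eta\operatorname{Id}$ for all $n$, and suppose that $r_I\in\Lambda$ whenever $c(r)\ne0$. Let $c'(r)=c(r)$ if $r_I=1$ and $c'(r)=0$ otherwise. Then $c'$ is admissible and, with $M_n',\ell_n'$ attached to $c'$,
\[
\ell'_n-\frac{|B\cap[1,n]|}n\log\frac1\eta\ \le\ \ell_n\ \le\ \ell'_n .
\]
\end{lemma}

\begin{proof}
Partition $\{1,\dots,n\}$ according to the value of $i_I$. Then $M'_n$ is the block diagonal part of $M_n$ for this partition, so it is positive definite, and Fischer's inequality gives $\det M_n\le\det M_n'$. If $c(i/l)\ne c'(i/l)$, then $(i/l)_I\in\Lambda\setminus\{1\}$, so $i,l\in B$ by \eqref{eq:component}. Hence $M_n[R]=M'_n[R]$ for $R=\{1,\dots,n\}\setminus B$. By Lemma~\ref{lem:linalg}(c), and then by Fischer's inequality for the partition into $R$ and singletons, where the diagonal entries are $1$,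
\[
\det M_n\ge\eta^{|B\cap[1,n]|}\det M_n[R]=\eta^{|B\cap[1,n]|}\det M'_n[R]\ge\eta^{|B\cap[1,n]|}\det M'_n.\qedhere
\]
\end{proof}

In both remaining cases $c$ vanishes outside $\Lambda_{\mathbb{N}}$ for a sequence of scales, and we write $c^{(k)}$ for the function equal to $c$ on $\Lambda_{\{1,\dots,k\}}$ and to $0$ elsewhere, with $M_n^{(k)}$, $\ell_n^{(k)}$ attached to it. Then $c^{(0)}=c_0$ and $\ell^{(0)}_n=0$; the function $c^{(k-1)}$ is obtained from $c^{(k)}$ as $c'$ is from $c$ in Lemma~\ref{lem:cost}, with $I=I_k$ and $\Lambda=\Lambda_k$; and by \eqref{eq:invisible}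
\begin{equation}\label{eq:trunc}
M_n=M_n^{(k)}\quad\text{for } n<a_{k+1}.
\end{equation}

\subsection{The case $\alpha=0<\beta$}

The dips must become infinitely deep, so the weight of a relation at scale $k$ must tend to $1$. The price is a smallest eigenvalue of order $2^{-k}$, which Lemma~\ref{lem:cost} charges as $\varepsilon_k\log 2^k$; this is summable if $\varepsilon_k$ decreases geometrically.

Take a sequence of scales with $\varepsilon_k=4^{-k}$, let $\Gamma_j=\Lambda_{\{j,j+1,\dots\}}$ and $c=\sum_{j\ge1}2^{-j}\mathbf{1}_{\Gamma_j}$, so $c(1)=1$. The intersection of $\Gamma_j$ with $\Lambda_{\{1,\dots,k\}}$ is $\Lambda_{\{j,\dots,k\}}$ for $j\le k$ and $\{1\}$ for $j>k$, so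
\[
c^{(k)}=2^{-k}c_0+\sum_{j\le k}2^{-j}\mathbf{1}_{\Lambda_{\{j,\dots,k\}}} .
\]
By \eqref{eq:mixture}, $M^{(k)}_n\succeq2^{-k}\operatorname{Id}$, and by \eqref{eq:trunc} $c$ is admissible.

Let $n=y_{k+1}$. By \eqref{eq:trunc}, Lemma~\ref{lem:cost} applied to $c^{(k)},\dots,c^{(1)}$, and (S2),
\[
\ell_n=\ell_n^{(k)}\ge-\sum_{j\le k}2\cdot4^{-j}\log2^j\ge-\tfrac89\log2,
\]
as $\sum_{j\ge1}j4^{-j}=\frac49$. On the other hand, let $n\in E(\Lambda_k)$, with smaller partner $n'$. The element $n/n'\in\Lambda_k\setminus\{1\}$ lies in $\Gamma_j$ exactly when $j\le k$, so $c(n/n')=1-2^{-k}$ and $e^{F(n)}\le2^{1-k}$ by Lemma~\ref{lem:F}(b). With Lemma~\ref{lem:scale}(b) and $F\le0$ this gives $\ell_{T_k}\le\frac1{16}\log2^{1-k}\to-\infty$. Thus $\liminf D_n^{1/n}=0$ and $\beta_0=\limsup D_n^{1/n}\in[2^{-8/9},1]$. The function $(\beta/\beta_0)c$ realizes $(0,\beta)$.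

\subsection{The case $0<\alpha<\beta$}

Now every dip must have a prescribed depth $G=\log(\beta/\alpha)$. Our bounds on the depth are not sharp, so we give each scale a strength $t_k\in[0,1]$, with no dip at $t_k=0$ and too deep a dip at $t_k=1$, and choose $t_k$ by the intermediate value theorem.

Let $\mu=\min(1,G)$ and $\zeta_k=2^{-k}\mu/4$, so that $\zeta_k<G$ and $\sum_k\zeta_k\le\frac14$. Fix $\eta\in(0,\frac12)$ with $\frac1{16}\log\frac1{2\eta}\ge G+2$, and put $\varepsilon_k=\zeta_k/\log(1/\eta)\in(0,1)$. For a sequence of scales with these $\varepsilon_k$ (only (S1) will be used) and strengths $t_k\in[0,1]$, define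
\[
c(r)=\eta\,c_0(r)+(1-\eta)\prod_{j:\ r_{I_j}\ne1}t_j\quad(r\in\Lambda_{\mathbb{N}}),\qquad c(r)=0\quad(r\notin\Lambda_{\mathbb{N}}).
\]
The product is finite, $c(1)=1$, and $c^{(k)}$ depends only on the first $k$ scales and strengths. Moreover
\begin{equation}\label{eq:expand}
c^{(k)}=\eta\,c_0+(1-\eta)\sum_{S\subset\{1,\dots,k\}}\ \prod_{j\in S}t_j\prod_{j\le k,\ j\notin S}(1-t_j)\ \mathbf{1}_{\Lambda_S}.
\end{equation}
Indeed both sides vanish outside $\Lambda_{\{1,\dots,k\}}$; an element $r$ of this group lies in $\Lambda_S$ exactly when $S$ contains $S_0=\{j:r_{I_j}\ne1\}$, and the weights of the sets $S\supset S_0$ add up to $\prod_{j\in S_0}t_j$. By \eqref{eq:mixture}, $M_n^{(k)}\succeq\eta\operatorname{Id}$. So $c^{(k)}$ is admissible, $c$ is admissible by \eqref{eq:trunc}, and $\ell_n^{(k)}\in[\log\eta,0]$. We need four facts, valid for all choices of the strengths.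

\emph{(F1) The limit $L_k=\lim_n\ell_n^{(k)}$ exists and is finite.} This is Proposition~\ref{prop:finite} with $\mathcal{P}=I_1\cup\dots\cup I_k$. Note that $L_0=0$.

\emph{(F2) $\ell_n^{(k)}\le\ell_n^{(k-1)}$ for all $n$, and $L_{k-1}-\zeta_k\le L_k\le L_{k-1}$.} Apply Lemma~\ref{lem:cost} and let $n\to\infty$, using $\overline{d}(B_k)\log(1/\eta)\le\varepsilon_k\log(1/\eta)=\zeta_k$. Consequently $L_k$ decreases to a limit $L\ge-\frac14$.

\emph{(F3) For each $n$, $\ell_n^{(k)}$ is a Lipschitz function of $t_k$ with constant $1/\eta$.} By \eqref{eq:expand}, $M=M_n^{(k)}=\eta\operatorname{Id}+t_kP_1+(1-t_k)P_0$, where $P_0,P_1$ are the values of $M-\eta\operatorname{Id}$ at $t_k=0,1$. They are positive semidefinite with trace $(1-\eta)n\le n$. Since $0\preceq M^{-1}\preceq\eta^{-1}\operatorname{Id}$, both traces $\operatorname{tr}(M^{-1}P_0)$ and $\operatorname{tr}(M^{-1}P_1)$ lie in $[0,n/\eta]$. Hence $\partial\ell_n^{(k)}/\partial t_k=\frac1n\operatorname{tr}(M^{-1}(P_1-P_0))$ has absolute value at most $1/\eta$.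

\emph{(F4) If $t_k=0$, then $c^{(k)}=c^{(k-1)}$. If $t_k=1$, then $\ell^{(k)}_{T_k}\le-(G+2)$.} The first claim holds because $t_k=0$ kills every $r$ with $r_{I_k}\neq1$. If $t_k=1$ and $n\in E(\Lambda_k)$ has the smaller partner $n'$, then $c^{(k)}(n/n')=1-\eta$, so the ratio of consecutive determinants at $n$ is at most $2\eta<1$ by Lemma~\ref{lem:F}(b). All other ratios are at most $1$, and Lemma~\ref{lem:scale}(b) gives $\ell^{(k)}_{T_k}\le\frac1{16}\log(2\eta)\le-(G+2)$.

\emph{Choice of the scales and strengths.} Suppose that $T_j$, $t_j$ and integers $n_j$ are chosen for $1\le j<k$, and put $n_0=0$. By (F1) we can take $T_k$ so large that (S1) holds, $a_k>n_{k-1}$, and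
\begin{equation}\label{eq:settled}
|\ell_n^{(k-1)}-L_{k-1}|\le\zeta_k\quad\text{for all } n\ge\max(1,a_k-1) .
\end{equation}
Let $m_k(t)=\inf_{n\ge a_k}\ell_n^{(k)}$, computed with $t_k=t$. As the finite infimum of functions with a common Lipschitz constant, by (F3), it is continuous on $[0,1]$. By (F4) and \eqref{eq:settled}, $m_k(0)\ge L_{k-1}-\zeta_k>L_{k-1}-G$. By (F4), $T_k\ge a_k$ and $L_{k-1}\ge-\frac14$, we have $m_k(1)\le-(G+2)<L_{k-1}-G$. Choose $t_k$ with $m_k(t_k)=L_{k-1}-G$. For this $t_k$ the sequence $\ell_n^{(k)}$ tends to $L_k\ge L_{k-1}-\zeta_k>m_k(t_k)$, so the infimum is attained at some integer $n_k\ge a_k$.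

\emph{The two limits.} Let $a_k\le n<a_{k+1}$, so that $\ell_n=\ell_n^{(k)}$ by \eqref{eq:trunc}. Then, by the choice of $t_k$, (F2) and \eqref{eq:settled},
\[
L_{k-1}-G\ \le\ \ell_n\ \le\ \ell_n^{(k-1)}\ \le\ L_{k-1}+\zeta_k .
\]
Letting $k\to\infty$, we get $\liminf\ell_n\ge L-G$ and $\limsup\ell_n\le L$. The lower bound is an equality at $n=n_k$, which lies in $[a_k,a_{k+1})$ because we required $a_{k+1}>n_k$; so $\liminf\ell_n=L-G$. At $n=y_{k+1}$ we have $\ell_n=\ell_n^{(k)}\ge L_k-\zeta_{k+1}$ by \eqref{eq:trunc} and \eqref{eq:settled}; so $\limsup\ell_n=L$. For the function $\beta e^{-L}c$ the upper limit of $D_n^{1/n}$ is $\beta$ and the lower limit is $\beta e^{-G}=\alpha$. This completes the proof of Theorem~\ref{thm:pairs}. \qed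

\begin{thebibliography}{9}

\bibitem{Bal}
Michel Balazard, \emph{Fonctions arithm\'etiques multiplicativement monotones}, arXiv:1809.08868 (2018).

\bibitem{DE1}
Davenport and Erd\H{o}s, Acta Arith. 2 (1936), 147--151.

\bibitem{DE2}
Davenport and Erd\H{o}s, J. Indian Math. Soc. 15 (1951), 19--24.

\end{thebibliography}
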